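\title{Four-Dimensional Orthogonal Range Reporting in Optimal Time on a Pointer Machine}

\begin{abstract}
We show that $n$ points of $\mathbb R^4$ can be stored on a pointer machine in $O(n\log^{15}n)$ space so that the $k$ points in any axis-parallel box are reported in $O(\log n+k)$ time, which is optimal. The main tool is a binary partition of a grid that respects a given down-set and of which every axis-parallel line meets only polylogarithmically many cells. It reduces a four-dimensional dominance query to $O(\log n)$ planar queries with short answers, which one-dimensional fractional cascading solves together. For every fixed $d\ge4$ we obtain query time $O(\log n\,(\log n/\log\log n)^{d-4}+k)$ with $n\log^{O(1)}n$ space.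
\end{abstract}

\section{Introduction}\label{sec:intro}

In \emph{orthogonal range reporting} we store a set $P$ of $n$ points of $\mathbb R^d$ so that, for any axis-parallel box $Q=\prod_{i=1}^d[\alpha_i,\beta_i]$, all points of $Q\cap P$ can be reported. We write $k=|Q\cap P|$ for the size of the answer. The dimension $d$ is a constant, and $\log=\log_2$.

We work on a \emph{pointer machine}. Its memory consists of cells; a cell holds $O(1)$ numbers (coordinates or integers) and $O(1)$ pointers to other cells. A query starts at a root cell, follows pointers, and compares its coordinates with stored values; it reports a point by reaching a cell that holds the point. Space is the number of cells and time is the number of steps. There is no address arithmetic, so a table cannot be entered at a computed position: whatever a query reads, it must walk to. This alone limits the speed of a query.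

\begin{proposition}\label{prop:lower}
In every pointer-machine structure for $n$ distinct points, whatever its space, some query with $k=1$ takes $\Omega(\log n)$ time, and every query takes $\Omega(k)$ time.
\end{proposition}

\begin{proof}
Let the constant $b\ge2$ bound the number of pointers and the number of points in a cell. Within $T$ steps of the root there are at most $1+b+\dots+b^T\le 2b^T$ cells, which hold at most $2b^{T+1}$ points. For $p\in P$ the box $\{p\}$ has the answer $\{p\}$. If these $n$ queries all take at most $T$ steps, then $n\le 2b^{T+1}$, so $T=\Omega(\log n)$. A query that reports $k$ points visits at least $k/b$ cells.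
\end{proof}

So $O(\log n+k)$ is the best possible query time, and the question is how much space it costs. For $d=1$ a balanced search tree with linked leaves attains it in linear space. In any dimension it is attained in polynomial space: the answer depends only on the positions of the $2d$ numbers $\alpha_i,\beta_i$ among the coordinates of the points, so $2d$ nested binary searches lead to one of $O(n^{2d})$ stored answers. At the other extreme, the range tree (Section~\ref{sec:tools}) uses $O(n\log^{d-1}n)$ space but pays a factor $\log n$ in time for each dimension. Polylogarithmic factors in the space cannot be avoided: Chazelle showed that query time $\log^{O(1)}n+O(k)$ on a pointer machine requires $\Omega\big(n(\log n/\log\log n)^{d-1}\big)$ space. One therefore asks for optimal time with space $n\log^{O(1)}n$. This is impossible for $d\ge6$ (Section~\ref{sec:other}). For $d=4$ there is a structure with $O(n\log^4n)$ space and query time $O(\log n\log\log n+k)$, and the following problem is posed by Nekrich and Rahul~\cite{NR}: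

\begin{quote}
Is there a pointer-machine structure for four-dimensional orthogonal range reporting that uses $n\log^{O(1)}n$ space and answers every query in $O(\log n+k)$ time?
\end{quote}

The answer is yes. For $p,q\in\mathbb R^d$ write $p\le q$ if $p_i\le q_i$ for all $i$. A \emph{dominance query} $q$ asks for all $p\in P$ with $p\le q$.

\begin{theorem}\label{thm:main}
For $n$ points in $\mathbb R^4$ there is a pointer-machine structure of $O(n\log^{15}n)$ space that answers orthogonal range reporting queries in $O(\log n+k)$ time. For dominance queries $O(n\log^{11}n)$ space suffices.
\end{theorem}

\begin{theorem}\label{thm:higher}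
For every fixed $d\ge4$ there is a pointer-machine structure for orthogonal range reporting in $\mathbb R^d$ with $n\log^{O(1)}n$ space and query time $O\big(\log n\,(\log n/\log\log n)^{d-4}+k\big)$.
\end{theorem}

The exponents of the space bounds are not optimized.

The proof of Theorem~\ref{thm:main} rests on three observations about dominance queries. First, only queries with at most $K\approx\log^4n$ answers matter, since for the others the range tree already takes $O(\log^4n+k)=O(k)$ time. Second, as a search confines the query to smaller and smaller boxes, the four constraints $p_i\le q_i$ of a point $p$ are decided one after another; if axis-parallel lines meet few boxes, then a point has three or more undecided constraints in few boxes, and we can afford to record this. Third, a point with at most two undecided constraints belongs to a planar dominance problem, and a planar problem with a short answer costs a single one-dimensional search. Section~\ref{sec:plane} carries this out on five points in the plane. Sections~\ref{sec:partition}--\ref{sec:structure} contain the proof, and Section~\ref{sec:other} treats the other dimensions.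

\section{Tools and the reduction to dominance on a grid}\label{sec:tools}

In all upper bounds, points carry labels and distinct points may have the same coordinates; this happens when a coordinate is dropped in Section~\ref{sec:other}. Fewer than four points are stored in a list, so we assume $n\ge4$.

\subsection*{Range trees}
For $d=1$ the range tree on $m$ points is a balanced search tree with linked leaves. For $d\ge2$ it is a balanced binary tree over the points sorted by $x_d$, in which every node stores a $(d-1)$-dimensional range tree on the points below it. A point lies below $O(1+\log m)$ nodes, and the points with $x_d\in[\alpha_d,\beta_d]$ are the disjoint union of the point sets of $O(1+\log m)$ nodes found along two root-to-leaf paths. Hence the space is $O(m(1+\log m)^{d-1})$ and the query time is $O((1+\log m)^d+k)$.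

\subsection*{Fractional cascading}
We shall have to locate one key in $O(\log n)$ sorted lists in $O(\log n)$ total time. Fractional cascading, due to Chazelle and Guibas~\cite{CG}, does this when the lists lie along a path of a tree. A \emph{catalog} is a list of keys in nondecreasing order, possibly empty, preceded by a sentinel $-\infty$. The \emph{position} of a key $x$ in a catalog is its last entry that is $\le x$.

\begin{lemma}\label{lem:fc}
Let every node $v$ of a binary tree with $\nu$ nodes carry a catalog $C_v$, with $c$ keys in total. There is a pointer-machine structure of $O(\nu+c)$ cells that, for a key $x$ and a downward path from the root given node by node, finds the position of $x$ in the catalog of the root in $O(\log(2+c))$ time and in the catalog of each further node in $O(1)$ time.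
\end{lemma}

\begin{proof}
Working upward from the leaves, let the catalog $A_v$ be the merge of $C_v$ with copies of the 4th, 8th, 12th, \dots\ keys of $A_w$ for each child $w$ of $v$. Counting keys, $\sum_v|A_v|\le c+\frac14\sum_v|A_v|$, so $\sum_v|A_v|\le\frac43c$. Each entry $e$ of $A_v$ stores a pointer to the last entry of $C_v$ that occurs at or before $e$ in $A_v$ and, for each child $w$, a \emph{bridge} to the original in $A_w$ of the last copy from $A_w$ that occurs at or before $e$; if there is no such entry, the pointer goes to the sentinel. A balanced search tree on the list $A$ of the root gives the position of $x$ there. Let $e$ be the position of $x$ in $A_v$. All entries up to $e$ are $\le x$ and all later ones are $>x$, so the first pointer of $e$ is the position of $x$ in $C_v$. Let $e'$ be the end of the bridge from $e$ to $A_w$; then $e'\le x$. The fourth entry after $e'$, if it exists, was copied into $A_v$ and its copy comes after $e$, so it exceeds $x$. Thus the position of $x$ in $A_w$ is $e'$ or one of the next three entries.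
\end{proof}

\subsection*{From boxes to dominance}

\begin{lemma}\label{lem:reduce}
Suppose that every set of $m\le n$ points of $\mathbb R^d$ has a dominance structure with space $O(ms)$ and query time $O(\tau+k)$, where $s\ge1$ and $\tau$ depend only on $n$. Then $n$ points have a range reporting structure with space $O(ns\log^dn)$ and query time $O(\tau+\log n+k)$.
\end{lemma}

\begin{proof}
A query is \emph{of level $i$} if it has constraints $\alpha_j\le x_j\le\beta_j$ for $j\le i$ and, for each $j>i$, a one-sided constraint, $x_j\le\beta_j$ or $x_j\ge\alpha_j$, whose direction is fixed when the structure is built. Level $0$ is dominance after some coordinates are reflected, and level $d$ is range reporting. We build a structure of level $i$ from structures of level $i-1$.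

Take a balanced binary tree over the distinct values of $x_i$. An internal node $v$ has a split value $\mu_v$: the values in its left subtree are $\le\mu_v$ and those in its right subtree are $>\mu_v$. At $v$ store a structure of level $i-1$ with direction $x_i\ge\alpha_i$ for the points of the left subtree, and one with direction $x_i\le\beta_i$ for the points of the right subtree. At a leaf store a structure with direction $x_i\le\beta_i$ for its points. A query descends from the root: it goes left if $\beta_i\le\mu_v$, right if $\alpha_i>\mu_v$, and otherwise stops. The subtree that it discards has no value in $[\alpha_i,\beta_i]$. If it stops at an internal node, then $\alpha_i\le\mu_v<\beta_i$; left points satisfy $x_i\le\beta_i$ and right points satisfy $x_i\ge\alpha_i$ automatically, so the two stored structures return the answer in two disjoint parts. If it reaches a leaf, it queries the structure there when the value of the leaf lies in $[\alpha_i,\beta_i]$, and otherwise the answer is empty.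

A point is stored once at its leaf and once at each ancestor, so each level multiplies the space by $O(\log n)$. A query of level $i$ costs $O(\log n)$ and at most two queries of level $i-1$; in all, at most $2^d$ descents and $2^d$ dominance queries with disjoint answers.
\end{proof}

\subsection*{Rank space}
The partition built below halves intervals, so the coordinates should range over a grid of side $O(n)$. Let $v_1<\dots<v_r$, $r\le n$, be the distinct values of $x_i$ in $P$. Replace the coordinate $v_c$ of a point by $c$, and replace $q_i$ by its rank, the number of values $v_c\le q_i$. Then $v_c\le q_i$ if and only if $c$ is at most the rank of $q_i$, so the relation $p\le q$ is preserved. The model is respected as well. Below, a rank is only ever compared with a stored integer $c$, and ``rank $\ge c$'' means $q_i\ge v_c$ for $1\le c\le r$, always holds for $c\le0$, and never holds for $c>r$; so it suffices to store $v_c$ in place of $c$. Put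
\[
L=\lceil\log(n+1)\rceil,\qquad N=2^L,\qquad G=\{0,1,\dots,N-1\}.
\]
From now on points lie in $\{1,\dots,n\}^d\subset G^d$ and queries in $G^d$. An \emph{interval} $[l,u]=\{l,\dots,u\}$ is a nonempty set of consecutive elements of $G$, it is \emph{dyadic} if it has the form $[c2^r,(c+1)2^r-1]$, and a \emph{box} is a product of intervals. A \emph{line} is a set of $N$ points of $G^d$ in which all coordinates but one are fixed. A set $S\subseteq G^d$ is a \emph{down-set} if $x\le y\in S$ implies $x\in S$. The number of answers $\lambda(q)=|\{p\in P:p\le q\}|$ is monotone in $q$, so for every $K$ the \emph{shallow} queries, those with $\lambda(q)\le K$, form a down-set.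

\section{The method in the plane}\label{sec:plane}

Let $N=8$, $K=1$ and $P=\{(1,5),(2,6),(3,2),(5,3),(6,1)\}$, and write points of $G^2$ as $(y,h)$. A query $(y,h)$ is shallow exactly if $h<\theta(y)$, where $\theta(y)$ is the second smallest height of a point of $P$ with first coordinate $\le y$, or $8$ if there are fewer than two such points. For $y=0,\dots,7$ this gives $\theta=8,8,6,5,5,3,2,2$. The set $S$ of shallow queries is the shaded staircase in Figure~\ref{fig:plane}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \xa/\ya/\xb/\yb in {0/0/2/8,2/4/3/6,3/4/5/5,2/0/5/4,5/0/8/2,5/2/6/3}
  \filldraw[fill=gray!30,thick] (\xa,\ya) rectangle (\xb,\yb);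
\foreach \xa/\ya/\xb/\yb in {5/4/8/8,2/6/5/8,3/5/5/6,6/2/8/4,5/3/6/4}
  \draw[thick] (\xa,\ya) rectangle (\xb,\yb);
\foreach \xa/\ya in {1.5/5.5,2.5/6.5,3.5/2.5,5.5/3.5,6.5/1.5}
  \fill (\xa,\ya) circle (0.13);
\node at (4.5,4.5) {$\times$};
\foreach \n in {0,...,7} {\node at (\n+0.5,-0.45) {\small\n}; \node at (-0.45,\n+0.5) {\small\n};}
\node at (8.6,-0.45) {$y$}; \node at (-0.45,8.6) {$h$};
\end{tikzpicture}
\caption{Five points (dots) in the grid $\{0,\dots,7\}^2$, each grid point drawn as a unit square. The queries that dominate at most one dot are shaded. The eleven boxes partition the grid, each is entirely shaded or entirely unshaded, and every row and column meets at most four of them. The cross is the query $(4,4)$.}\label{fig:plane}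
\end{figure}

\emph{The partition.} We cut $G^2$ into boxes inside $S$ or outside $S$. Given a box $B\times J$ with $J$ dyadic, cut $B$ where the bottom row of $J$ leaves $S$ and where the top row leaves $S$. Over the left piece the top row lies in $S$, hence everything does; over the right piece the bottom row lies outside $S$, hence everything does; over the middle piece halve $J$ and repeat. For $[0,7]\times[0,7]$ the bottom row never leaves $S$ and the top row leaves between $y=1$ and $y=2$, so $[0,1]\times[0,7]$ is finished and $[2,7]\times[0,7]$ is halved. In $[2,7]\times[4,7]$ the row $h=4$ leaves $S$ between $4$ and $5$, so $[5,7]\times[4,7]$ is finished and $[2,4]\times[4,7]$ is halved. The figure shows the final result. The column $y=3$ is cut only by a binary search for $\theta(3)=5$, in which $[0,7]$, $[4,7]$, $[4,5]$ are halved. The row $h=5$ is cut only where an end row of one of the dyadic intervals $[0,7]$, $[4,7]$, $[4,5]$, $[5,5]$ leaves $S$. Either way a line meets $O(L)$ boxes.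

\emph{What a box keeps.} Follow the query $q=(4,4)$ through the nested boxes that contain it. Relative to a box $[l_1,u_1]\times[l_2,u_2]$, the constraint $a_i\le q_i$ of a point $a$ fails for all queries in the box if $a_i>u_i$, holds for all of them if $a_i\le l_i$, and is undecided otherwise. The box keeps the points with no failed and at least one undecided constraint.
\[
\begin{array}{l|l|l}
\text{box}&\text{points kept}&\text{points that leave}\\\hline
[0,7]\times[0,7],\ [2,7]\times[0,7],\ [2,7]\times[4,7]&\text{all five}&\\
{[2,4]\times[4,7]}&(1,5),(2,6),(3,2)&(5,3),(6,1)\text{ fail}\\
{[2,4]\times[4,5]}&(1,5),(3,2)&(2,6)\text{ fails}\\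
{[3,4]\times[4,5]}&(1,5)&(3,2)\text{ holds}\\
{[3,4]\times[4,4]}&\text{none}&(1,5)\text{ fails}
\end{array}
\]
If every step stores the points that leave without failing, the query collects its answer $\{(3,2)\}$ on the way down. Two facts make this efficient. If $a_1$ is undecided at a box then the vertical line through $a$ meets the box, and if $a_2$ is undecided the horizontal one does; since lines meet few boxes, a point is kept by few boxes. And a final box inside $S$ keeps at most $K$ points, because they all lie below its upper corner.

\emph{What changes in dimension four.} A line through $a$ fixes three coordinates, so the first fact requires three undecided constraints. A point that leaves without failing may then still have two, and the stored lists must answer planar dominance queries. The next lemma shows that, when at most $K$ answers are wanted, one position in a sorted list suffices.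

\begin{lemma}\label{lem:cap}
Let $i\ne j$ be coordinates, let $a^1,\dots,a^m$ be points in nondecreasing order of $a_i$, and for $0\le t\le m$ let $H_t$ list the $\min(t,K+1)$ points of $a^1,\dots,a^t$ with smallest $a_j$, in nondecreasing order of $a_j$. Given $q$, let $t$ be the number of points with $a_i\le q_i$, and scan $H_t$ as long as $a_j\le q_j$; call the points accepted \emph{hits}. Every hit satisfies $a_i\le q_i$ and $a_j\le q_j$, and if there are at most $K$ hits, then every point satisfying both inequalities is a hit.
\end{lemma}

\begin{proof}
The points with $a_i\le q_i$ are $a^1,\dots,a^t$, which gives the first claim. If the scan stops at a point $b$ with $b_j>q_j$, then every one of $a^1,\dots,a^t$ that is not a hit, whether in $H_t$ or not, has $j$th coordinate at least $b_j$. If the scan exhausts $H_t$ with at most $K$ hits, then $|H_t|\le K$, so $H_t$ contains all of $a^1,\dots,a^t$.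
\end{proof}

For the five points above and $K=1$ we have $H_3=((3,2),(1,5))$ and $H_4=((3,2),(5,3))$. The query $(4,4)$ has $t=3$ and one hit, which is its answer. The query $(5,5)$ has $t=4$ and two hits; it learns only that its answer has more than $K$ points (it has three).

\section{Partitions with few leaves on every line}\label{sec:partition}

A \emph{splitting tree} over a box $R$ is a finite rooted binary tree of boxes with root $R$ in which every internal box is cut into two nonempty boxes, its children, by a condition $x_i<c$ versus $x_i\ge c$. Its leaves partition $R$. If $\mathcal U$ is a splitting tree over $G^m$ and $B$ is a box, the \emph{restriction} $\mathcal U|B$ is obtained by intersecting all boxes with $B$, deleting the empty ones, and contracting nodes with one child. It is a splitting tree over $B$, it is no deeper than $\mathcal U$, and its leaves are the nonempty intersections of leaves of $\mathcal U$ with $B$.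

In the planar procedure each of the two end rows of $J$ called for one cut. In dimension $d$ the end slices are down-sets of $G^{d-1}$, and the single cut becomes the tree given by induction. The one point that needs care is that this tree is built once for each slice, over all of $G^{d-1}$, and then restricted to the boxes that need it.

\begin{lemma}\label{lem:part}
Let $\chi_1=\delta_1=1$, $\chi_d=2(L+1)\chi_{d-1}$ and $\delta_d=(L+1)(2\delta_{d-1}+1)$. For every down-set $S\subseteq G^d$ there is a splitting tree $\mathcal T_d(S)$ over $G^d$ such that
\begin{itemize}
\item[(a)] every leaf is contained in $S$ or disjoint from $S$;
\item[(b)] the depth is at most $\delta_d$;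
\item[(c)] every line meets at most $1+\chi_d$ leaves.
\end{itemize}
\end{lemma}

\begin{proof}
For $d=1$ the set $S$ is $\{x:x<\theta\}$ for some $\theta$, and at most one cut is needed. Let $d\ge2$, and write points as $(y,h)$ with $y\in G^{d-1}$, $h\in G$. For a dyadic interval $J$ put
\[
S_J^-=\{y:(y,\min J)\in S\},\qquad S_J^+=\{y:(y,\max J)\in S\}.
\]
These are down-sets of $G^{d-1}$ with $S_J^+\subseteq S_J^-$. Fix the trees $\mathcal U_J^\pm=\mathcal T_{d-1}(S_J^\pm)$ given by induction.

\emph{Construction.} The tree is built by \emph{calls} on boxes $B\times J$ with $J$ dyadic, starting with $G^{d-1}\times G$. A call splits $B\times J$ in the $y$-coordinates according to $\mathcal U_J^-|B$, and then splits each resulting box $B_1\times J$ according to $\mathcal U_J^+|B_1$. Every resulting $B_2$ is contained in or disjoint from $S_J^-$, and contained in or disjoint from $S_J^+$. There are three cases.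
\begin{itemize}
\item $B_2\subseteq S_J^+$. For $(y,h)\in B_2\times J$ we have $(y,h)\le(y,\max J)\in S$, so $B_2\times J\subseteq S$. It becomes a leaf.
\item $B_2\cap S_J^-=\emptyset$. If $(y,h)\in B_2\times J$ were in $S$, then so would be $(y,\min J)$; so $B_2\times J$ is disjoint from $S$. It becomes a leaf.
\item Otherwise $B_2\subseteq S_J^-\setminus S_J^+$. Then $S_J^-\ne S_J^+$, so $|J|\ge2$. Cut $J$ into its dyadic halves $J',J''$ and make calls on $B_2\times J'$ and $B_2\times J''$.
\end{itemize}
This gives (a). A root-to-leaf path passes through at most $L+1$ calls, one for each length $2^L,\dots,2,1$ of $J$, and each contributes at most $2\delta_{d-1}+1$ to the depth. This gives (b).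

\emph{Lines parallel to the last axis.} Fix $y$ and let $\ell=\{y\}\times G$. The nodes met by $\ell$ form a subtree, so the number of leaves met is one more than the number of nodes both of whose children are met. A cut in a $y$-coordinate leaves $y$ on one side, so we must count the halvings of boxes $B_2\times J$ with $y\in B_2$. For each $J$ there is at most one call on a box $B\times J$ with $y\in B$, and in it exactly one $B_2$ contains $y$. This holds for $J=G$, and it passes to the halves of $J$, since their calls come from the boxes $B_2\times J$ only. Let $\theta=|\{h:(y,h)\in S\}|$, so that $(y,h)\in S$ if and only if $h<\theta$. The box $B_2\times J$ is halved only if $y\in S_J^-\setminus S_J^+$, that is, $\min J<\theta\le\max J$. Then $\theta\in J$ and $|J|\ge2$. Dyadic intervals of one length are disjoint, so at most $L$ intervals qualify, and $\ell$ meets at most $1+L\le1+\chi_d$ leaves.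

\emph{Lines parallel to another axis.} Now $h$ is fixed and $y$ runs over a line $\ell$ of $G^{d-1}$. Let $J_0\supset J_1\supset\dots\supset J_L$ be the dyadic intervals that contain $h$. A box meets $\ell$ in a set of consecutive points or not at all, so by induction the leaves of each of the $2(L+1)$ trees $\mathcal U^\pm_{J_r}$ cut $\ell$ at no more than $\chi_{d-1}$ places. Together they cut $\ell$ at no more than $2(L+1)\chi_{d-1}=\chi_d$ places, into at most $1+\chi_d$ pieces. Let $y,y'$ lie in the same piece, hence in the same leaf of every $\mathcal U^\pm_{J_r}$. We show that $(y,h)$ and $(y',h)$ are never separated. Every call on a box containing $(y,h)$ has $J=J_r$ for some $r$. If $y,y'\in B$ at such a call, they lie in the same leaf $B_1$ of $\mathcal U^-_{J_r}|B$, then in the same leaf $B_2$ of $\mathcal U^+_{J_r}|B_1$, and a halving of $J_r$ sends both points to the side of $h$. So the two points end in the same leaf, and the line meets at most $1+\chi_d$ leaves.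
\end{proof}

The last paragraph shows why restrictions are used. The cuts of $\ell$ at level $r$ come from two fixed trees, however many boxes $B$ the line has been divided into at earlier levels, so the contributions of the levels add. If a new tree were built for each $B$, each piece of $\ell$ could be cut again at $\chi_{d-1}$ places, and the argument would bound the number of pieces only by a product over the $L+1$ levels.

For $d=4$ the recursions give $\chi_4=8(L+1)^3$ and $\delta_4=O(L^3)$.

\section{The points kept at a box}\label{sec:kept}

Let $P\subseteq\{1,\dots,n\}^4$, let $K=\lceil\log^4n\rceil$, and let $S=\{q\in G^4:\lambda(q)\le K\}$.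

\begin{definition}
Let $\tau=\prod_{i=1}^4[l_i,u_i]$ be a box and $a\in P$. The point $a$ is \emph{dead} at $\tau$ if $a_i>u_i$ for some $i$, and \emph{alive} otherwise. Coordinate $i$ of $a$ is \emph{active} at $\tau$ if $l_i<a_i\le u_i$. Let $E_\tau$ be the set of points that are alive at $\tau$ and have at least three active coordinates there.
\end{definition}

If $a\le q\in\tau$, then $a$ is alive at $\tau$. If $a$ is alive at $\tau$ and coordinate $i$ is not active, then $a_i\le l_i$, so $a_i\le q_i$ for every $q\in\tau$.

\begin{lemma}\label{lem:E}
\begin{itemize}
\item[(a)] $E_{G^4}=P$.
\item[(b)] If $\sigma\subseteq\tau$, then $E_\sigma\subseteq E_\tau$.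
\item[(c)] If $\tau\subseteq S$, then $|E_\tau|\le K$.
\item[(d)] Summing over all nodes $\tau$ of $\mathcal T_4(S)$,
\begin{equation}\label{eq:mass}
\sum_\tau|E_\tau|\le M:=4n(1+\chi_4)(1+\delta_4)=O(n\log^6n).
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $0<a_i\le n\le N-1$, so all four coordinates are active. This is why ranks of points start at $1$.

(b) Let $\sigma=\prod_i[l_i',u_i']$, so $l_i\le l_i'$ and $u_i'\le u_i$. If $a_i\le u_i'$ then $a_i\le u_i$, and if $l_i'<a_i\le u_i'$ then $l_i<a_i\le u_i$.

(c) Points alive at $\tau$ satisfy $a\le u=(u_1,\dots,u_4)$, and $u\in\tau\subseteq S$ gives $\lambda(u)\le K$.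

(d) Let $a\in E_\tau$ and choose $j$ so that the three coordinates other than $j$ are active. Then $a_i\in[l_i,u_i]$ for $i\ne j$, so the line through $a$ parallel to axis $j$ meets $\tau$. Hence the number of nodes $\tau$ with $a\in E_\tau$ is at most four times the largest number of nodes met by a line. Nodes of one depth are disjoint, and a node met by a line contains a leaf met by it, since the leaves below a node partition it. By Lemma~\ref{lem:part}(c) a line meets at most $1+\chi_4$ nodes of each depth, and by Lemma~\ref{lem:part}(b) there are at most $1+\delta_4$ depths.
\end{proof}

\begin{remark}\label{rem:three}
The threshold three is forced from both sides. With threshold four, a point could leave with three undecided constraints, and Lemma~\ref{lem:cap} would not apply. With threshold two, the proof of (d) would give only a plane through $a$ that meets $\tau$, and Lemma~\ref{lem:part}(c) has no analog for planes. Indeed, for the down-set $\{x:x_1+x_2\le N-1\}$ the $N$ coplanar points $(c,N-1-c,0,0)$ lie in different leaves of any tree satisfying (a), because a box containing two of them contains their coordinatewise maximum, which is outside the down-set.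
\end{remark}

The tree $\mathcal T_4(S)$ is not stored: $G^4$ is a union of $N^3$ parallel lines, so Lemma~\ref{lem:part} bounds the number of leaves only by $N^3(1+\chi_4)$. But once $E_\tau=\emptyset$, further subdivision of $\tau$ has nothing to tell a query. Let $\mathcal T$ be obtained from $\mathcal T_4(S)$ by deleting all proper descendants of every node $\tau$ with $E_\tau=\emptyset$. It is a splitting tree over $G^4$ whose internal nodes have $E_\tau\ne\emptyset$. By \eqref{eq:mass} it has at most $M$ internal nodes, and hence at most $M+1$ leaves. A leaf $\omega$ of $\mathcal T$ is called \emph{empty} if $E_\omega=\emptyset$. A nonempty leaf is a leaf of $\mathcal T_4(S)$, so it is either \emph{shallow}, $\omega\subseteq S$, or \emph{deep}, $\omega\cap S=\emptyset$. An empty leaf may contain queries both in $S$ and outside it; the query algorithm will tell them apart by counting.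

\section{A search of logarithmic depth}\label{sec:nav}

The depth of $\mathcal T$ is bounded only by $O(\log^3n)$, so a query cannot follow the path to its leaf edge by edge as it did in the plane. It must jump. We let it test membership in a node that holds a constant fraction of the leaves still possible. After a positive test the query is known to lie in a smaller box. After a negative test the known region is not a box, the sets $E$ are not defined for it, and we retain the last box known to contain the query. A jump from $\sigma$ to a smaller box will store up to $|E_\sigma|$ points, so by \eqref{eq:mass} we must make sure that few jumps start from any one $\sigma$.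

Say that a node of $\mathcal T$ is \emph{below} $\sigma$ if it is $\sigma$ or a descendant of $\sigma$. The \emph{navigation tree} $\mathcal N$ is a binary tree whose nodes $s$ are pairs $(\sigma,\Lambda)$, where the \emph{hull} $\sigma$ is a node of $\mathcal T$ and $\Lambda$ is a nonempty set of leaves of $\mathcal T$ below $\sigma$, the \emph{candidates}. The root has hull $G^4$ and all leaves as candidates. A node with $|\Lambda|=1$ is a leaf of $\mathcal N$. If $|\Lambda|\ge2$, let the weight of a node of $\mathcal T$ be the number of candidates below it. Walk down from $\sigma$, always to a child of larger weight, and stop at the first node $\rho$ of weight at most $\frac23|\Lambda|$. The walk stops, at the latest at a leaf of $\mathcal T$, whose weight is at most $1\le\frac23|\Lambda|$. Since $\sigma$ has weight $|\Lambda|$, the node $\rho$ is a proper descendant of $\sigma$. Its parent has weight more than $\frac23|\Lambda|$, so $\rho$ has weight more than $\frac13|\Lambda|$. The box $\rho$ is the \emph{test} of $s$. With $\Lambda'$ the set of candidates below $\rho$, the \emph{yes-child} of $s$ is $(\rho,\Lambda')$ and the \emph{no-child} is $(\sigma,\Lambda\setminus\Lambda')$. A query $q$ moves to the yes-child if $q\in\rho$ and to the no-child otherwise.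

\begin{lemma}\label{lem:nav}
\begin{itemize}
\item[(a)] $\mathcal N$ has at most $2M+1$ nodes and depth $D\le\log_{3/2}(M+1)=O(\log n)$.
\item[(b)] The leaf $\omega$ of $\mathcal T$ that contains $q$ is a candidate at every node visited by $q$. Hence $q$ ends at a leaf $(\sigma,\{\omega\})$, and the hulls on its path are nested boxes containing $\omega$.
\item[(c)] Every node of $\mathcal T$ is the hull of at most $D+1$ nodes of $\mathcal N$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The candidates of the two children partition $\Lambda$ into nonempty sets of size at most $\frac23|\Lambda|$. So $\mathcal N$ has at most $M+1$ leaves, and a node of depth $j$ has $1\le|\Lambda|\le(2/3)^j(M+1)$.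

(b) The leaves below $\rho$ partition $\rho$, so $q\in\rho$ if and only if $\omega$ is below $\rho$.

(c) We first show that distinct internal nodes of $\mathcal N$ have distinct tests. Let $s_0$ be an internal node with test $\rho_0$, and let $s$ be an internal node in the subtree of $s_0$, with test $\rho$. If $s=s_0$, then $\rho=\rho_0$. If $s$ is in the subtree of the yes-child, its hull is below $\rho_0$, so $\rho$ is a proper descendant of $\rho_0$. If $s$ is in the subtree of the no-child, no candidate of $s$ is below $\rho_0$, whereas some candidate of $s$ is below $\rho$; so $\rho$ is not below $\rho_0$. These three conclusions exclude each other, and two distinct internal nodes fall into different cases with respect to their lowest common ancestor $s_0$.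

The hull of a node of $\mathcal N$ is $G^4$ for the root, the test of the parent for a yes-child, and the hull of the parent for a no-child. The root of $\mathcal T$ is never a test, and any other $\sigma$ is the test of at most one node. So the nodes with hull $\sigma$ are at most one node that is not a no-child, together with the chain of no-children descending from it, which is a path of $\mathcal N$.
\end{proof}

\section{The structure and the query}\label{sec:structure}

\subsection*{Transition lists}
Every node $s$ of $\mathcal N$ has one \emph{transition} $(\sigma,\rho)$: here $\sigma$ is its hull, and $\rho$ is its test if $s$ is internal and its only candidate if $s$ is a leaf. The points that leave alive at this transition are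
\[
\Gamma(\sigma,\rho)=\{a\in E_\sigma\setminus E_\rho:\ a\text{ is alive at }\rho\}.
\]
Such a point has at most two active coordinates at $\rho$. Assign it to one \emph{class} $\{i,j\}$, $i<j$, that contains them; there are six classes. The other two constraints hold throughout $\rho$, so
\begin{equation}\label{eq:two}
\text{for }q\in\rho\text{ and }a\in\Gamma(\sigma,\rho)\text{ of class }\{i,j\}:\qquad a\le q\iff a_i\le q_i\text{ and }a_j\le q_j .
\end{equation}
By Lemma~\ref{lem:nav}(c) and \eqref{eq:mass}, the sets $\Gamma$ of all nodes of $\mathcal N$ have total size at most $(D+1)\sum_\sigma|E_\sigma|\le(D+1)M=O(n\log^7n)$.

\subsection*{What is stored}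
\begin{enumerate}
\item The tree $\mathcal N$, with the test box at each internal node and, at each leaf $(\sigma,\{\omega\})$, the type of $\omega$: $O(M)$ cells.
\item For each node of $\mathcal N$ and each class $\{i,j\}$, the points of that class in $\Gamma(\sigma,\rho)$ as a catalog sorted by $a_i$, whose $t$th entry (the sentinel for $t=0$) points to the list $H_t$ of Lemma~\ref{lem:cap}. Each point of a catalog accounts for $O(K)$ cells, so the space is $O(M+Kn\log^7n)=O(n\log^{11}n)$.
\item For each class, the structure of Lemma~\ref{lem:fc} on $\mathcal N$ for the catalogs of that class: $O(n\log^7n)$ cells.
\item For each shallow leaf $\omega$, a range tree on $E_\omega$. By Lemma~\ref{lem:E}(c),(d) these take $O(M\log^3K)$ cells in total, and a query costs $O(\log^4K)=O((\log\log n)^4)$ time plus its output.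
\item A range tree on $P$, the \emph{slow structure}, with $O(n\log^3n)$ cells and query time $O(\log^4n+k)$, and a list of $K+1$ cells along which a pointer advances to count up to $K+1$.
\end{enumerate}
The total is $O(n\log^{11}n)$.

\subsection*{The query}
\begin{enumerate}
\item Descend $\mathcal N$ to the leaf $(\sigma,\{\omega\})$ with $q\in\omega$. If $\omega$ is deep, answer with the slow structure and stop.
\item Descend $\mathcal N$ again, maintaining for each class $\{i,j\}$ the position of $q_i$ in the catalog of the current node. At each node from which $q$ moves to the yes-child, and at the final leaf, scan for each class the list $H_t$ given by the position of $q_i$, as in Lemma~\ref{lem:cap}, and count the hits. As soon as the total count reaches $K+1$, answer with the slow structure and stop.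
\item Repeat step 2, now reporting the hits. If $\omega$ is shallow, also report the points $a\le q$ of $E_\omega$ with its range tree.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Consider a dominance query $q$. Let $\sigma_0=G^4\supset\sigma_1\supset\dots\supset\sigma_r$ be the distinct hulls on its path in $\mathcal N$, and put $\sigma_{r+1}=\omega\subseteq\sigma_r$. The hull changes exactly at moves to a yes-child, so the transitions scanned in step 2 are $(\sigma_m,\sigma_{m+1})$, $0\le m\le r$, and $q$ lies in all these boxes. By Lemma~\ref{lem:E}(a),(b),
\[
P=E_{\sigma_0}\supseteq E_{\sigma_1}\supseteq\dots\supseteq E_{\sigma_{r+1}}=E_\omega .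
\]
Hence the sets $\Gamma_m=\Gamma(\sigma_m,\sigma_{m+1})\subseteq E_{\sigma_m}\setminus E_{\sigma_{m+1}}$ and $E_\omega$ are pairwise disjoint. A point $a\le q$ is alive at every $\sigma_m$. So either $a\in E_\omega$, or $a\in\Gamma_m$ for the last $m$ with $a\in E_{\sigma_m}$. By Lemma~\ref{lem:cap} and \eqref{eq:two} every hit is $\le q$, and by disjointness the hits are distinct points.

Each descent has $O(\log n)$ nodes. A test takes eight comparisons, and by Lemma~\ref{lem:fc} all positions are found in $O(\log(n\log^7n)+D)=O(\log n)$ time. There are at most $6(D+1)$ scans, each of which costs $O(1)$ plus its number of hits. We distinguish where the algorithm stops.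

\emph{In step 1.} Then $q\in\omega$ and $\omega\cap S=\emptyset$, so $k>K\ge\log^4n$, and the time is $O(\log n+\log^4n+k)=O(k)$.

\emph{In step 2.} There are $K+1$ distinct points $\le q$, so again $k>K$, and the time is $O(\log n+K+\log^4n+k)=O(k)$. In both cases nothing is reported before the slow structure is called, and its answer is correct.

\emph{In step 3.} The total number of hits is at most $K$, so each scan has at most $K$ hits. By Lemma~\ref{lem:cap} and \eqref{eq:two} the hits are exactly the points $\le q$ in $\Gamma_0,\dots,\Gamma_r$. The leaf $\omega$ is empty or shallow; in the first case $E_\omega=\emptyset$, and in the second its range tree reports the points $\le q$ in $E_\omega$. So every $a\le q$ is reported exactly once, and nothing else is reported. The time is $O(\log n+(\log\log n)^4+k)=O(\log n+k)$.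

This proves the statement on dominance. In particular $m\le n$ points have a dominance structure of space $O(m\log^{11}n)$ and query time $O(\log n+k)$, and Lemma~\ref{lem:reduce} with $d=4$ gives range reporting in $O(n\log^{15}n)$ space and $O(\log n+k)$ time.
\end{proof}

The choice of $K$ balances two needs. The bound $K\ge\log^4n$ lets the output pay for the slow structure; the bound $K=\log^{O(1)}n$ keeps the lists $H_t$ within the space bound and makes $\log^4K=O(\log n)$ at the shallow leaves.

\section{Other dimensions}\label{sec:other}

A range tree step over the last coordinate costs a factor $\log n$ in time. With $n\log^{O(1)}n$ space we can afford a tree of fanout $\log n$ and a structure for every initial run of children, which reduces the factor to $\log n/\log\log n$.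

\begin{proof}[Proof of Theorem~\ref{thm:higher}]
Fix $n\ge4$, and put $f=\lceil\log n\rceil\ge2$ and $g=\log n/\log\log n\ge1$. We prove by induction on $d\ge4$ that every set of $m\le n$ points of $\mathbb R^d$ has a dominance structure with space $O(m(fg)^{d-4}\log^{11}n)$ and query time $O(g^{d-4}\log n+k)$. Lemma~\ref{lem:reduce} then gives the theorem. The case $d=4$ is Theorem~\ref{thm:main}.

Let $d\ge5$. Sort the points by $x_d$ and build a tree whose nodes are blocks of consecutive points: the root is the whole sequence, and a block of size $z\ge2$ is divided into $\min(f,z)$ children of size at most $\lceil z/f\rceil$. The height is at most $\lceil\log m/\log f\rceil\le1+g\le2g$. For each internal node and each $c\ge2$, store a $(d-1)$-dimensional structure, with $x_d$ dropped, on the points of the first $c-1$ children. Store one more such structure on all $m$ points. Each internal node reaches its children through a balanced binary search tree on their largest values of $x_d$, so cells have $O(1)$ pointers; these trees have $O(m)$ cells in total. A point lies in fewer than $f$ structures per level, so the space grows by a factor $O(fg)$.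

Let $q$ be a query. If all points have $x_d\le q_d$, query the structure on all points. Otherwise descend from the root, keeping the invariant that the current block contains a point with $x_d>q_d$. At an internal node find, in $O(\log f)$ time, the first child, say the $c$th, whose largest $x_d$ exceeds $q_d$. All points of earlier children have $x_d\le q_d$, and all points of later children have $x_d>q_d$. Query the structure on the first $c-1$ children if $c\ge2$, and move to the $c$th child. The descent ends at a single point with $x_d>q_d$. The point sets queried are disjoint and their union is the set of points with $x_d\le q_d$, so the answer is correct. The time is $O(g\log f)=O(\log n)$ for navigation, plus at most $2g$ queries of cost $O(g^{d-5}\log n)$ each, plus $O(k)$.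
\end{proof}

For a lower bound we use \emph{rectangle stabbing}: store $n$ axis-parallel boxes of $\mathbb R^d$ so that the $k$ boxes containing a query point can be reported. Afshani, Arge and Larsen~\cite{AAL} proved that a pointer-machine structure for this problem with $nh$ space needs $\Omega\big(\log n\,(\log n/\log h)^{d-2}+k\big)$ query time.

\begin{proposition}\label{prop:dims}
With $n\log^{O(1)}n$ space on a pointer machine, orthogonal range reporting in $O(\log n+k)$ time is possible for $d\le4$ and impossible for $d\ge6$. For $d\ge6$ the query time is $\Omega(\log^2n/\log\log n+k)$.
\end{proposition}

\begin{proof}
A structure for $\mathbb R^{d}$ serves $\mathbb R^{d'}$ with $d'<d$: give points and queries the value $0$ in the extra coordinates. So it suffices to treat $d=4$, which is Theorem~\ref{thm:main}, and $d=6$. A point $x\in\mathbb R^3$ lies in $\prod_{i\le3}[\alpha_i,\beta_i]$ if and only if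
\[
(\alpha_1,-\beta_1,\alpha_2,-\beta_2,\alpha_3,-\beta_3)\le(x_1,-x_1,x_2,-x_2,x_3,-x_3).
\]
Thus three-dimensional stabbing is a case of six-dimensional dominance, and a dominance query is a box query whose lower ends lie below all coordinates of the points. The cited bound for dimension $3$ with $h=\log^{O(1)}n$, for which $\log h=O(\log\log n)$, is $\Omega(\log^2n/\log\log n+k)$.
\end{proof}

For $d=5$ Theorem~\ref{thm:higher} gives query time $O(\log^2n/\log\log n+k)$. Whether $O(\log n+k)$ is attainable there is not settled here. Lemma~\ref{lem:part} holds in every dimension, but a line in $G^5$ fixes four coordinates, so points would leave the sets $E_\tau$ with up to three undecided constraints, one more than Lemma~\ref{lem:cap} handles.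

\begin{thebibliography}{9}
\bibitem{AAL} Afshani, Arge and Larsen, SoCG 2012.
\bibitem{CG} Chazelle and Guibas, 1986.
\bibitem{NR} Yakov Nekrich and Saladi Rahul, \emph{4D Range Reporting in the Pointer Machine Model in Almost-Optimal Time}, arXiv:2211.03161 (2022).
\end{thebibliography}
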